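# Every TN-completable pattern is TP-completable

## The theorem and its vocabulary

**Theorem 1.** Let $S\subseteq[m]\times[n]$ be a pattern (the set of specified positions). Consider three conditions on $S$.

* (C1) If $i<k$, $j<l$ and $(i,l),(k,j)\in S$, then $(i,j)\in S\iff(k,l)\in S$.
* (C2) There are no $i<r<r'$, $c<c'<l$ with $(i,l),(r,c),(r,c'),(r',c')\in S$ and $(i,c),(i,c'),(r,l),(r',l)\notin S$.
* (C3) No $4\times4$ subpattern has as its set of unspecified positions $\{(1,4)\}$, $\{(4,1)\}$ or $\{(1,4),(4,1)\}$.

(a) If every partial TN matrix with pattern $S$ and specified entries in $\{0,1,2\}$ has a TN completion, then (C1)–(C3) hold. (b) If (C1)–(C3) hold, then $S$ is TP-completable. In particular, every TN-completable pattern is TP-completable.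

The last sentence appears as a conjecture ("TP vs. TN") in Daniel Carter and Charles Johnson, "An Atomic Viewpoint of the TP Completion Problem", arXiv:2203.04484 (2022). The theorem says that it is true. Let us go through the words.

**Definition (TP, TN).** A real matrix is totally positive (TP) if all its minors are positive, and totally nonnegative (TN) if all its minors are nonnegative.

**Definition (patterns and completions).** A partial matrix is an $m\times n$ matrix in which some entries are given real numbers (specified) and the others are left open. Its pattern records which positions are specified ($*$) and which are not ($?$); we identify it with the set $S$ of specified positions. A completion chooses real values for the open entries. A partial matrix is partial TP (partial TN) if every minor all of whose entries are specified is positive (nonnegative). A pattern is TP-completable if every partial TP matrix with that pattern has a TP completion, and TN-completable if every partial TN matrix with that pattern has a TN completion. A subpattern is obtained by deleting rows and columns.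

For example, $\begin{pmatrix}?&1\\1&0\end{pmatrix}$ is partial TN, because its only fully specified minors are its three specified entries. It has no TN completion, since the determinant would be $-1$.

The hypothesis on the two sides of the conjecture concerns different data: partial TP data form a smaller class than partial TN data, but a TP completion is harder to get than a TN one. So neither implication is automatic. Indeed the converse fails: the pattern $\begin{pmatrix}?&*\\ *&*\end{pmatrix}$ is TP-completable (take the open entry large), but the example just given shows that it is not TN-completable. Note also that the hypothesis of (a) is much weaker than TN-completability: only finitely many data are tested. We do not claim a characterization of TN-completable patterns.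

Notation. $M[\alpha;\beta]$ is the submatrix in rows $\alpha$ and columns $\beta$; $M[\alpha]=M[\alpha;\alpha]$; the empty determinant is $1$. A positive matrix is one with all entries positive. The map $\pi:\mathbb R^{m\times n}\to\mathbb R^S$ restricts a matrix to $S$. Rotation means reversing both the row order and the column order.

Elementary facts we use freely: TN and TP are preserved by transposition, and by rotation (a $k\times k$ minor picks up the sign $(-1)^{k(k-1)/2}$ twice). TN is preserved by deleting or repeating rows or columns (a minor with a repeated line is $0$), and by multiplying rows and columns by positive numbers. Conditions (C1) and (C3) are invariant under transposition and rotation, and all three conditions pass to subpatterns. Condition (C2) is not rotation invariant; we will meet an example at the end.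

Textbook identities. Cauchy–Binet: $\det (XY)[\alpha;\beta]=\sum_\gamma\det X[\alpha;\gamma]\det Y[\gamma;\beta]$. Desnanot–Jacobi, for $Z$ of order $n\ge 3$:
$$\det Z\,\det Z[2..n-1]=\det Z[1..n-1]\det Z[2..n]-\det Z[1..n-1;2..n]\det Z[2..n;1..n-1].\tag{1}$$
For a square matrix $D$, a column $w$ and a row $r$:
$$\det(D+wr)=\det D+r\,\mathrm{adj}(D)\,w=\det\begin{pmatrix}D&-w\\ r&1\end{pmatrix}.\tag{2}$$

## Two-by-two patterns and a missing corner, by hand

Go through the $2\times2$ patterns for TN-completability. With nothing open there is nothing to do. If one off-diagonal entry is open, fill in $0$: the determinant is the product of two nonnegative diagonal entries. If exactly the diagonal is open, with data $b,c\ge0$ off the diagonal, put $\max(b,c)$ in both diagonal positions. If the antidiagonal is open, fill in zeros. If a whole row or column is open, fill in zeros, and do the same if at most one entry is specified. The only patterns left have exactly one open entry, on the diagonal: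
$$\begin{pmatrix}?&*\\ *&*\end{pmatrix},\qquad\begin{pmatrix}*&*\\ *&?\end{pmatrix}.$$
Both fail, with data $1$ on the antidiagonal and $0$ on the diagonal. These are exactly the configurations that (C1) forbids.

Next, the $3\times3$ pattern with only $(1,3)$ open. Let the data be partial TP and put
$$M_{13}=\frac{M_{12}M_{23}}{M_{22}},$$
so that $\det M[12;23]=0$. The completion is TN. Four minors use position $(1,3)$ besides this one and the entry itself:
$$\det M[12;13]=\frac{M_{23}}{M_{22}}\det M[12;12],\qquad \det M[13;23]=\frac{M_{12}}{M_{22}}\det M[23;23],$$
both positive. Further, $M_{22}\det M[13;13]=M_{11}M_{33}M_{22}-M_{12}M_{23}M_{31}$, and $M_{12}M_{31}\le M_{11}M_{32}$ because $\det M[13;12]\geq 0$, so this is at least $M_{11}\det M[23;23]\ge0$. Finally (1) gives $M_{22}\det M=\det M[12]\det M[23]-0\ge0$.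

So a missing corner of a $3\times3$ block can be filled by a rational formula. For a $4\times4$ block the corner turns out to be a genuine obstruction; this is (C3), and we prove it now together with the other two.

## Three obstructions: proof of part (a)

**Step a0: reduction to small subpatterns.** This step lets us work only inside the forbidden configuration. Suppose we have partial TN data with entries in $\{0,1,2\}$ on a subpattern that have no TN completion. Put $0$ at all other specified positions of $S$. A fully specified minor that uses a row or column outside the subpattern has a zero row or column, so it is $0$; hence the extended data are partial TN. A TN completion of them would restrict to a TN completion on the subpattern. So there is none, and the hypothesis of (a) fails.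

**Step a1: (C1).** The purpose is to exclude a specified antidiagonal with exactly one specified diagonal entry. If in rows $i<k$ and columns $j<l$ the positions $(i,l),(k,j)$ are specified and exactly one of $(i,j),(k,l)$ is, use
$$\begin{pmatrix}0&1\\1&?\end{pmatrix}\quad\text{or}\quad\begin{pmatrix}?&1\\1&0\end{pmatrix}.$$
All fully specified minors are entries, and any completion has determinant $-1$.

**Step a2: (C2).** The purpose is to exclude an isolated entry strictly above and to the right of a small hook. In a forbidden configuration use the data, in rows $i,r,r'$ and columns $c,c',l$,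
$$\begin{pmatrix}?&?&1\\1&0&?\\ \cdot&1&?\end{pmatrix},$$
where the dot is $0$ if $(r',c)$ is specified and open otherwise. Row $i$ and column $l$ have $(i,l)$ as their only specified position. So a fully specified minor of order at least $2$ uses neither of them; the only possible one is in rows $r,r'$, columns $c,c'$, and equals $1\cdot1-0\cdot0=1$. The data are partial TN. In a TN completion let $p,x,y$ be the entries at $(i,c),(i,c'),(r',l)$. Rows $i,r'$ and columns $c',l$ give $xy-1\ge0$, so $x>0$. Rows $i,r$ and columns $c,c'$ give $p\cdot0-x\cdot1\ge0$, a contradiction.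

**Step a3: (C3), no TN completion.** We show that a missing corner of a $4\times4$ block cannot always be filled. Use the specified part of
$$T(x,y)=\begin{pmatrix}1&1&0&x\\1&2&1&0\\0&1&1&1\\y&0&1&2\end{pmatrix},$$
with any specified corner $(1,4)$ or $(4,1)$ set to $0$. A TN completion would be $T(x,y)$ with $x,y\ge0$. Direct expansion gives
$$\det T[23]=1,\quad\det T[123]=0,\quad\det T[234]=0,\quad\det T[123;234]=1+x,\quad\det T[234;123]=1+y.$$
By (1), $\det T(x,y)=-(1+x)(1+y)<0$. So there is no TN completion.

**Step a4: (C3), the data are partial TN.** At least one corner is open, so the $4\times 4$ minor is not fully specified, and every fully specified minor is a minor of order at most $3$ of the tridiagonal matrix $T=T(0,0)$. We show that these are all nonnegative. Consider $\det T[\alpha;\beta]$ and suppose $\alpha_i<\beta_i$ for some $i$. For $s\le i\le t$ with $(s,t)\ne(i,i)$,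
$$\beta_t-\alpha_s\ge(\beta_i-\alpha_i)+(t-i)+(i-s)\ge2,$$
so $T_{\alpha_s\beta_t}=0$. Thus $T[\alpha;\beta]$ is block lower triangular and
$$\det T[\alpha;\beta]=\det T[\alpha_{<i};\beta_{<i}]\;T_{\alpha_i\beta_i}\;\det T[\alpha_{>i};\beta_{>i}].$$
If $\alpha_i>\beta_i$, transpose. Repeating this, each minor of order at most $3$ becomes a product of entries, which are nonnegative, and principal minors. Since $T$ is tridiagonal, a principal minor is a product of principal minors on runs of at most three consecutive indices. These are $1,2,1,2$ in order $1$, then $1,1,1$ in order $2$, and $0,0$ in order $3$. So all are nonnegative. This proves part (a). $\square$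

## Perturbing a TN completion, and the need for continuity

We turn to (b). Here is what one would try first for the conjecture. Let $S$ be TN-completable and $A$ partial TP. Then $A$ is partial TN, so it has a TN completion $M$. Every TN matrix can be perturbed to a TP matrix. Here is a perturbation that is also continuous in the matrix.

**Lemma 2 (smoothing).** For each $\varepsilon>0$ there is a continuous map $\Phi_\varepsilon$ from $m\times n$ TN matrices to $m\times n$ TP matrices, with $\Phi_\varepsilon\to\mathrm{id}$ uniformly on compact sets as $\varepsilon\to0^+$.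

**Proof.** Let $K_\varepsilon=(e^{-(i-j)^2/\varepsilon})$ of size $m$ and let $L_\varepsilon$ be the same of size $n$. Both tend to the identity matrix.

First, they are TP. Since $-(i-j)^2=-i^2+2ij-j^2$, up to positive diagonal factors $K_\varepsilon$ is $(e^{2ij/\varepsilon})=(x_i^j)$ with $x_i=e^{2i/\varepsilon}$. So we need: if $0<x_1<\dots<x_k$ and $0\le\lambda_1<\dots<\lambda_k$ are integers, then $\det(x_s^{\lambda_t})>0$. For $k=1$ this is clear. For $k\geq 2$ replace $x_k$ by a variable $X$. The determinant becomes a polynomial $g(X)$ with at most $k$ terms, whose coefficient at $X^{\lambda_k}$ is positive by induction. By Descartes' rule of signs $g$ has at most $k-1$ positive roots, and $x_1,\dots,x_{k-1}$ are roots. So $g$ has no root in $(x_{k-1},\infty)$, and it is positive for large $X$; hence $g(x_k)>0$.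

Now put $\psi_\varepsilon(B)=K_\varepsilon(B+\varepsilon E_{mn})L_\varepsilon$, where $E_{mn}$ is the matrix unit at $(m,n)$, and $\Phi_\varepsilon=\psi_\varepsilon^{\circ k}$ with $k=\min(m,n)$. On a compact set $\psi_\varepsilon\to\mathrm{id}$ uniformly, hence so does the $k$-fold composition.

Claim: if $B$ is TN with all minors of order at most $r<k$ positive, then $\psi_\varepsilon(B)$ is TN with all minors of order at most $r+1$ positive. Adding $\varepsilon E_{mn}$ changes only minors that use row $m$ and column $n$. There $(m,n)$ is the bottom right corner, so the minor grows by $\varepsilon$ times the minor with that row and column deleted. Hence $B+\varepsilon E_{mn}$ is TN, and its minors of order between $1$ and $r+1$ using row $m$ and column $n$ are positive. By Cauchy–Binet, a minor of $\psi_\varepsilon(B)$ is a sum of products of a positive minor of $K_\varepsilon$, a nonnegative minor of $B+\varepsilon E_{mn}$ and a positive minor of $L_\varepsilon$. For order at most $r+1$ one of the middle factors uses row $m$ and column $n$, and that term is positive. This proves the claim. Starting with $r=0$ (the empty minor is $1$) and iterating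 $k$ times gives a TP matrix. $\square$

So $\Phi_\varepsilon(M)$ is TP. The trouble is that its specified entries are only close to $A$. Can we restore them? Scaling rows and columns keeps TP, but it cannot change the ratio $a_{11}a_{22}/(a_{12}a_{21})$ of a specified $2\times2$ block, and smoothing does change it. For $M=\begin{pmatrix}2&1\\1&1\end{pmatrix}$ the matrix $K_\varepsilon$ differs from $I$ by $O(e^{-1/\varepsilon})$, so $\Phi_\varepsilon(M)=M+2\varepsilon E_{22}+O(e^{-1/\varepsilon})$; its ratio is $2+4\varepsilon+O(e^{-1/\varepsilon})\ne2$ for small $\varepsilon$.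

The other repair is to aim beside the target: smooth a completion of slightly different data $A^*$, chosen so that the result restricts to $A$ exactly. Finding $A^*$ is a fixed-point problem, and it can be solved if the completion depends continuously on the data. This is exactly where the direct approach stops: TN-completability gives, for each datum, some TN completion, and nothing about continuity. The following lemma records what would be enough.

**Lemma 3.** Let $\mathcal D\subset\mathbb R^S$ be the set of partial TP data; it is open. If there is a continuous $E:\mathcal D\to\{\text{TN matrices}\}$ with $\pi\circ E=\mathrm{id}$, then $S$ is TP-completable.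

**Proof.** $\mathcal D$ is given by finitely many strict polynomial inequalities, so it is open. Use maximum norms. Let $A\in\mathcal D$, and let $\mathcal B\subset\mathcal D$ be a closed ball of radius $\delta>0$ about $A$. The set $E(\mathcal B)$ is compact, so we can choose $\varepsilon$ with $\|\Phi_\varepsilon(B)-B\|\le\delta$ for all $B\in E(\mathcal B)$. The map
$$f(A')=A+A'-\pi(\Phi_\varepsilon(E(A')))$$
is continuous on $\mathcal B$, and
$$\|f(A')-A\|=\|\pi(E(A'))-\pi(\Phi_\varepsilon(E(A')))\|\le\delta .$$
So $f$ maps $\mathcal B$ to itself, and by Brouwer it has a fixed point $A^*$. Then $\pi(\Phi_\varepsilon(E(A^*)))=A$, so $\Phi_\varepsilon(E(A^*))$ is a TP completion of $A$. $\square$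

The plan for (b) is therefore to forget TN-completability, keep only (C1)–(C3), and build by explicit formulas a continuous TN completion $E(A)$ of partial TP data. Two features help: we only need TN, so minors may vanish; and partial TP data have positive entries, so we may divide by them.

If $S=\emptyset$, part (b) only says that TP matrices of every size exist, and $\Phi_1(0)$ is one. From now on $S\ne\emptyset$.

## Components are staircases

Let $R_i=\{j:(i,j)\in S\}$.

**Definition (component, staircase).** Consider the bipartite graph whose vertices are the rows and the columns and whose edges are the elements of $S$. A component is a connected component of it with at least one edge. A $p\times q$ pattern is a staircase if $R_x=[a_x,b_x]\ne\emptyset$ for all $x$, the sequences $a_x$ and $b_x$ are nondecreasing, $a_{x+1}\le b_x$ for $x<p$, $a_1=1$ and $b_p=q$.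

Examples: in $\begin{pmatrix}?&*\\ *&?\end{pmatrix}$ there are two components, one with row $1$ and column $2$, one with row $2$ and column $1$, and each is a $1\times1$ staircase. The patterns
$$\begin{pmatrix}*&*&?\\ *&*&*\\ ?&*&*\end{pmatrix},\qquad\begin{pmatrix}*&*&?\\ *&*&*\\ *&*&*\end{pmatrix}\tag{3}$$
are staircases with $a=(1,1,2)$, $b=(2,3,3)$ and $a=(1,1,1)$, $b=(2,3,3)$.

**Lemma 4.** If (C1) holds, each component, restricted to its own rows and columns (relabelled in order), is a staircase. The transpose of a staircase is a staircase.

**Proof.** **Step 1: two rows that meet.** We compare $R_i$ and $R_k$ for $i<k$ with $R_i\cap R_k\neq\emptyset$. Let $f\in R_i\cap R_k$. If $t\in R_i\setminus R_k$ and $t>f$, then (C1) for $(i,t),(k,f)$ together with $(i,f)\in S$ gives $(k,t)\in S$, a contradiction. If $b\in R_k\setminus R_i$ and $b<f$, then (C1) for $(i,f),(k,b)$ together with $(k,f)\in S$ gives $(i,b)\in S$, a contradiction. So every element of $R_i\setminus R_k$ is smaller, and every element of $R_k\setminus R_i$ is larger, than every element of $R_i\cap R_k$. Consequently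
$$\min(R_i\cap R_k)=\min R_k,\quad\max(R_i\cap R_k)=\max R_i,\quad\min R_i\le\min R_k,\quad\max R_i\le\max R_k.\tag{4}$$

**Step 2: monotonicity inside a component.** We extend the last two inequalities of (4) to all rows of a component. Join two rows of the component if their sets meet; this graph is connected. If rows $i,k<g$ both meet $R_g$, then $\min R_g\in R_i\cap R_k$ by (4). If $i,k>g$ both meet $R_g$, then $\max R_g\in R_i\cap R_k$. So a shortest path has no interior vertex whose row index is a local maximum or minimum, since its two neighbours would be joined or equal. Hence shortest paths are monotone in the row index. Applying (4) along such a path, $i<k$ in one component implies $\min R_i\le\min R_k$ and $\max R_i\le\max R_k$.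

**Step 3: intervals.** We show that $R_i$ is an interval among the columns of its component. Suppose $d<c<e$ with $d,e\in R_i$, $c\notin R_i$ and $c\in R_k$, all in one component. (C1) is rotation invariant, and rotation exchanges $k>i$ with $k<i$, so assume $k>i$. If $R_i\cap R_k\ne\emptyset$, then $c\in R_k\setminus R_i$ exceeds $\max(R_i\cap R_k)=\max R_i\ge e$, a contradiction. Otherwise take a shortest path $i=g_0<g_1<\dots<g_s=k$, $s\ge2$. By (4), $\min R_{g_2}\in R_{g_1}$. Since $R_i\cap R_{g_2}=\emptyset$, we have $\min R_{g_2}\in R_{g_1}\setminus R_i$, so by Step 1 for $i<g_1$ it exceeds $\max R_i\ge e$. By Step 2, $c\ge\min R_k\ge\min R_{g_2}>e$, a contradiction.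

**Step 4: the remaining staircase conditions.** Monotonicity of $a$ and $b$ is Step 2. If $a_{x+1}>b_x$, then rows $\le x$ use only columns $\le b_x$ and rows $>x$ use only columns $\geq a_{x+1}$, so the component would be disconnected. Since every column of the component occurs in some row, $a_1=1$ and $b_p=q$.

**Step 5: transposes.** We show that a staircase is connected and satisfies (C1); then its transpose does too, and Steps 1–4 apply to it. Rows $x,x+1$ share column $a_{x+1}$, and the row intervals cover $[1,q]$, so it is connected. If $i<k$, $j<l$ and $(i,l),(k,j)$ are specified, then $a_i\le a_k\le j<l\le b_i\le b_k$, so both $(i,j)$ and $(k,l)$ are specified. $\square$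

**Lemma 5 (restriction).** If a staircase has $(\rho,v)$ specified, its restriction to rows $\le\rho$ and columns $\le v$ is a staircase. If $(\rho,u)$ is specified, its restriction to rows $\ge\rho$ and columns $\ge u$ is a staircase.

**Proof.** The row sets of the first restriction are $[a_x,\min(b_x,v)]$. For $x\le\rho$ we have $a_x\le a_\rho\le v$, so they are nonempty, and the end points are nondecreasing. For $x<\rho$ we have $a_{x+1}\le b_x$ and $a_{x+1}\le a_\rho\leq v$. Also $a_1=1$, and $\min(b_\rho,v)=v$. The second claim follows by rotation: a rotated staircase is a staircase, directly from the definition. $\square$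

## Gluing along one row in one or two entries

We now look for a completion of a single staircase. The formula $M_{13}=M_{12}M_{23}/M_{22}$ from the $3\times3$ example is a gluing: two blocks that overlap in part of a row are joined, and each new region gets rank one. We need one inequality first.

**Lemma 6.** If $Z$ is TN of order $n\ge1$, then $\det Z\le z_{nn}\det Z[1..n-1]$.

**Proof.** By Lemma 2 and continuity we may assume $Z$ is TP. The cases $n\le2$ are clear. For $n\ge3$, (1) gives $\det Z\,\det Z[2..n-1]\le\det Z[1..n-1]\det Z[2..n]$, and by induction $\det Z[2..n]\le z_{nn}\det Z[2..n-1]$. Divide by $\det Z[2..n-1]>0$. $\square$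

**Lemma 7 (gluing).** Let $1\le\rho\le p$, $1\le u\le v\le q$, $v\le u+1$. Let $X$ be TN on rows $1..\rho$, columns $1..v$, and $W$ TN on rows $\rho..p$, columns $u..q$, agreeing on row $\rho$, columns $u,v$, with positive entries there. Let $M$ equal $X$ and $W$ on their domains, and
$$M_{xy}=\frac{M_{xv}M_{\rho y}}{M_{\rho v}}\ (x<\rho,\ y>v),\qquad M_{xy}=\frac{M_{xu}M_{\rho y}}{M_{\rho u}}\ (x>\rho,\ y<u).\tag{5}$$
Then $M$ is TN. If $X,W$ are positive, so is $M$. $M$ depends continuously on $(X,W)$. The transposed statement also holds: overlap in one column $c$ and rows $u\le v\le u+1$, with $X$ on rows $\le v$, columns $\le c$, and $W$ on rows $\ge u$, columns $\ge c$.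

Why at most two entries? With an overlap of three the statement is false. Take $\rho=2$, $u=1$, $v=3$, $p=q=3$:
$$M=\begin{pmatrix}1&1&0\\1&1&1\\0&1&1\end{pmatrix}.$$
Rows $1,2$ have $2\times2$ minors $0,1,1$ and rows $2,3$ have $1,1,0$, so $X$ and $W$ are TN and the overlap is positive; but $\det M=-1$. In the proof below, the columns split into $[1,u]$ and $[v,q]$ with no column in between, and this is where $v=u+1$ enters.

**Proof of Lemma 7.** Only total nonnegativity needs proof, and the transposed statement follows by transposing. If $u=v$, duplicate column $u$ in $X$ and in $W$ to columns $u,u'$, apply the case $v=u+1$ with $v=u'$, and delete the duplicate; the formulas (5) are the same. So let $v=u+1$.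

**Step 1: row reduction.** The aim is to make $M$ block diagonal apart from row $\rho$. Put $\tau_x=M_{xv}/M_{\rho v}$ for $x<\rho$ and $\sigma_x=M_{xu}/M_{\rho u}$ for $x>\rho$. For $x<\rho$, row $x$ minus $\tau_x$ times row $\rho$ vanishes on columns $\ge v$, by (5); call its part on columns $\le u$ row $x$ of the matrix $U$. For $x>\rho$, row $x$ minus $\sigma_x$ times row $\rho$ vanishes on columns $\le u$; call its part on columns $\ge v$ row $x$ of the matrix $V$.

Throughout, $A\subset\{x<\rho\}$, $B\subset\{x>\rho\}$, $\beta\subset[1,u]$, $\gamma\subset[v,q]$. We write $A\cup\rho$ for $A\cup\{\rho\}$, and so on.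

**Step 2: signs of the minors of $U$ and $V$.** We express them through minors of $X$ and $W$. If $|A|=|\beta|$, respectively $|B|=|\gamma|$, row reduction gives
$$\det M[A\cup\rho;\beta\cup v]=M_{\rho v}\det U[A;\beta],\qquad\det M[\rho\cup B;u\cup\gamma]=M_{\rho u}\det V[B;\gamma].\tag{6}$$
In the first, rows $A$ become $(U[A;\beta],0)$ and row $\rho$ and column $v$ are last; in the second, rows $B$ become $(0,V[B;\gamma])$ and row $\rho$ and column $u$ are first. The left sides are minors of $X$ and of $W$, so $\det U[A;\beta]\ge0$ and $\det V[B;\gamma]\ge0$. Lemma 6 applied to $M[A\cup\rho;\beta\cup v]$ and division by $M_{\rho v}$ give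
$$0\le\det U[A;\beta]\le\det M[A;\beta].\tag{7}$$
Note that $M[A;\beta]$, $M[A\cup\rho;\beta]$, $M[A;\beta\cup v]$ are submatrices of $X$, and $M[B;\gamma]$, $M[\rho\cup B;\gamma]$, $M[B;u\cup\gamma]$ are submatrices of $W$.

**Step 3: minors that use row $\rho$.** Let $\Delta=\det M[A\cup\rho\cup B;\beta\cup\gamma]$. After row reduction rows $A$ live on $\beta$ and rows $B$ on $\gamma$. So $\Delta=0$ unless $|A|\le|\beta|$ and $|B|\le|\gamma|$. Since $(|\beta|-|A|)+(|\gamma|-|B|)=1$, two cases remain. If $|A|=|\beta|$, the matrix is block lower triangular, and undoing the reduction of rows $B$ in the lower right block,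
$$\Delta=\det U[A;\beta]\,\det M[\rho\cup B;\gamma]\ge0.$$
If $|B|=|\gamma|$, it is block upper triangular with blocks in rows $A\cup\rho$ and $B$, and $\Delta=\det M[A\cup\rho;\beta]\,\det V[B;\gamma]\ge0$.

**Step 4: minors that avoid row $\rho$, set-up.** Let $\Delta=\det M[A\cup B;\beta\cup\gamma]$ with $|A|+|B|=|\beta|+|\gamma|$. Let $m_\beta,m_\gamma$ be the parts of row $\rho$ on $\beta,\gamma$. In the rest of the proof abbreviate $U=U[A;\beta]$, $V=V[B;\gamma]$, $\tau=\tau_A$, $\sigma=\sigma_B$. The submatrix is
$$D+wr,\qquad D=\begin{pmatrix}U&0\\0&V\end{pmatrix},\quad w=\begin{pmatrix}\tau\\ \sigma\end{pmatrix},\quad r=(m_\beta,m_\gamma),$$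
so by (2)
$$\Delta=\det\begin{pmatrix}U&0&-\tau\\0&V&-\sigma\\m_\beta&m_\gamma&1\end{pmatrix}.\tag{8}$$
We go through the possible sizes.

**Case (i): $|A|=|\beta|$, $|B|=|\gamma|$.** Write $t'=\det U$, $t=\det M[A;\beta]=\det(U+\tau m_\beta)$, $s'=\det V$, $s=\det M[B;\gamma]=\det(V+\sigma m_\gamma)$. By (2), $m_\beta\,\mathrm{adj}(U)\,\tau=t-t'$ and $m_\gamma\,\mathrm{adj}(V)\,\sigma=s-s'$. Since $\mathrm{adj}(D)=\mathrm{diag}(s'\,\mathrm{adj}\,U,\ t'\,\mathrm{adj}\,V)$,
$$\Delta=t's'+s'(t-t')+t'(s-s')=(t-t')s'+t's\ge0,$$
where $t-t'\ge0$ is (7).

**Case (ii): $|A|=|\beta|+1$, $|B|=|\gamma|-1$.** In (8) move the last column to just after $\beta$, with sign $(-1)^{|\gamma|}$. The matrix becomes block lower triangular with determinant $\det[U,-\tau]\cdot\det\binom{V}{m_\gamma}$. Moving $m_\gamma$ to the top gives $(-1)^{|B|}$. The total sign is $(-1)^{|\gamma|+|B|+1}=+1$. The matrix $M[A;\beta\cup v]$ has columns $U+\tau m_\beta$ and last column $M_{\rho v}\tau$, so column reduction gives $\det M[A;\beta\cup v]=M_{\rho v}\det[U,\tau]$; row reduction gives $\det M[\rho\cup B;\gamma]=\det\binom{m_\gamma}{V}$. Hence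
$$\Delta=\det[U,\tau]\,\det\binom{m_\gamma}{V}=\frac{\det M[A;\beta\cup v]}{M_{\rho v}}\,\det M[\rho\cup B;\gamma]\ge0.$$

**Case (iii): $|A|=|\beta|-1$, $|B|=|\gamma|+1$.** In (8) move the last row to just after $A$, with sign $(-1)^{|B|}$. The matrix becomes block upper triangular with determinant $\det\binom{U}{m_\beta}\cdot\det[V,-\sigma]$. Moving $\sigma$ to the front gives $(-1)^{|\gamma|}$. The total sign is $(-1)^{|B|+|\gamma|+1}=+1$. Here $M[B;u\cup\gamma]$ has first column $M_{\rho u}\sigma$ and the other columns $V+\sigma m_\gamma$, so
$$\Delta=\det\binom{U}{m_\beta}\,\det[\sigma,V]=\det M[A\cup\rho;\beta]\,\frac{\det M[B;u\cup\gamma]}{M_{\rho u}}\ge0.$$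

**Case (iv): the other sizes.** If $|A|\ge|\beta|+2$, rows $A$ form $(M[A;\beta],\tau m_\gamma)$, of rank at most $|\beta|+1<|A|$, so $\Delta=0$. If $|B|\ge|\gamma|+2$, rows $B$ form $(\sigma m_\beta,M[B;\gamma])$, of rank at most $|\gamma|+1<|B|$, so $\Delta=0$. $\square$

## Splitting a staircase: the role of (C3)

Gluing is possible when the overlap has at most two entries. Condition (C3) guarantees that such a place to cut can always be found.

**Lemma 8 (splitting).** Let $Q$ be a non-full $p\times q$ staircase satisfying (C3). Then, up to transposition, there are two proper sub-staircases $Q_1,Q_2$ covering all specified positions, positioned as the domains of $X,W$ in Lemma 7 or its transpose, with the overlap positions specified.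

**Proof.** **Step 1: find a corner.** We locate an open position next to the boundary of the staircase. Some $(x,y)$ is unspecified, so $y>b_x$ or $y<a_x$. In the latter case rows $\ge x$ do not contain column $y$, so in the transpose the row coming from column $y$ ends before the last column. After transposing if necessary, some $b_x<q$. Since $b_p=q$, we may choose $i$ with $b_i<b_{i+1}$. Put $l=b_i+1$. Then $(i,l-1)$, $(i+1,l-1)$, $(i+1,l)$ are specified (for the second use $a_{i+1}\le b_i$) and $(i,l)$ is not. Rows $\le i$ use only columns $\le l-1$.

**Step 2: choose the cut.** We look at how far to the left row $i+2$ reaches.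

Case 0: $i+1=p$ or $a_{i+2}\ge l-1$. Take $\rho=i+1$, $u=v=l-1$. Rows $\ge i+2$ use only columns $\ge l-1$.

Case A: $i+2\le p$ and $a_{i+2}=l-2$. Take $\rho=i+1$, $u=l-2$, $v=l-1$. The position $(\rho,u)$ is specified since $a_{i+1}\le a_{i+2}$. Rows $\ge i+2$ use only columns $\ge l-2$.

Case B: $i+2\le p$ and $a_{i+2}\le l-3$. Rows $i+1,i+2$ contain columns $l-3..l$, and row $i$ contains $l-3..l-1$ but not $l$. If $i+3\le p$ and $a_{i+3}\le l-2$, then row $i+3$ contains $l-2..l$, and rows $i..i+3$, columns $l-3..l$ have as open positions the corner $(1,4)$ and possibly $(4,1)$; this violates (C3). So rows $\ge i+3$ use only columns $\ge l-1$. Use the transposed gluing with column $c=l-1$ and rows $u=i+1$, $v=i+2$: $Q_1$ consists of rows $\le i+2$, columns $\le l-1$, and $Q_2$ of rows $\ge i+1$, columns $\ge l-1$.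

**Step 3: check the requirements.** In every case all specified positions are covered, the overlap positions are specified, $Q_1$ omits column $l$ and $Q_2$ omits row $i$. Both are staircases by Lemma 5, applied to a specified overlap position: the last one for $Q_1$ and the first one for $Q_2$. $\square$

For the second pattern in (3) we have $i=1$, $l=3$, $a_3=1=l-2$, which is Case A. The glued entry is $M_{13}=M_{12}M_{23}/M_{22}$, the formula checked by hand.

**Lemma 9.** For a staircase satisfying (C3) there is a continuous map sending each partial TP matrix to a positive TN completion.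

**Proof.** Induct on $p+q$. If the staircase is full, use the identity. Otherwise take $Q_1,Q_2$ from Lemma 8, transposing if necessary. They satisfy (C3), and the data restricted to them are partial TP, so the induction hypothesis gives positive TN completions $X,W$, continuous in the data. They agree on the overlap because its entries are specified, and these entries are positive. Glue by Lemma 7 or its transpose. $\square$

If $S$ is connected and involves all rows and columns, Lemmas 3 and 9 already finish (b). In general the components interleave, and putting completed components together is a new problem. Consider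
$$\begin{pmatrix}?&a&b&?\\e&?&?&f\\?&c&d&?\\g&?&?&h\end{pmatrix},\qquad F=\begin{pmatrix}a&b\\c&d\end{pmatrix},\quad F'=\begin{pmatrix}e&f\\g&h\end{pmatrix}.\tag{10}$$
Here $F$ sits in rows $1,3$, columns $2,3$ and $F'$ in rows $2,4$, columns $1,4$, two full components. Filling with zeros fails at once: rows $1,2$, columns $1,2$ would give $0\cdot0-ae<0$. The way out is to place all blocks along one chain-like TN matrix $G$, glued corner to corner, and then to obtain the big matrix by repeating rows and columns of $G$. For this the blocks must be linearly ordered. Condition (C2) will give the order, after we cut the components into the right pieces.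

## Pivots and pieces

Assume (C1)–(C3), and let $C$ be a component, in relative coordinates a $\bar p\times\bar q$ staircase.

**Definition (pivot).** A specified $(x,y)$ in $C$ is a pivot if no specified $(x',y')$ of $C$ has $x'<x$, $y'>y$ or $x'>x$, $y'<y$. By monotonicity this means $b_{x-1}\le y$ (if $x>1$) and $a_{x+1}\ge y$ (if $x<\bar p$).

The corners $(1,1)$ and $(\bar p,\bar q)$ are pivots. In the first pattern of (3) the pivots are $(1,1),(2,2),(3,3)$; in the second they are only $(1,1)$ and $(3,3)$. In $\begin{pmatrix}*&?\\ *&*\end{pmatrix}$ all three specified positions are pivots.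

If $(x,y),(x',y')$ are pivots and $x<x'$, then $y\le b_x\le b_{x'-1}\le y'$. So if the pivots are listed lexicographically as $z_0=(1,1),\dots,z_K=(\bar p,\bar q)$, $z_t=(x_t,y_t)$, both coordinates are nondecreasing.

**Definition (piece).** For $0\le t<K$ the piece $\Pi_t$ consists of rows $x_t..x_{t+1}$ and columns $y_t..y_{t+1}$. It is nondegenerate if it has at least $2$ rows and at least $2$ columns.

A degenerate piece lies in one row or one column. It is fully specified, since its two end positions are specified and row and column sets are intervals. Each piece is a staircase, by Lemma 5 applied to $z_{t+1}$ and then to $z_t$. In the first pattern of (3) the pieces are two full $2\times2$ blocks; in the second there is one piece, the whole pattern; in $\begin{pmatrix}*&?\\ *&*\end{pmatrix}$ there are two degenerate pieces.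

**Lemma 10.** (i) If $K\ge1$, each specified position of $C$ lies in a piece; if $K=0$, then $\bar p=\bar q=1$. (ii) A pivot of the subpattern $\Pi_t$ is $z_t$ or $z_{t+1}$.

**Proof.** (i) By the definition of pivots, each specified position is coordinatewise $\ge$ or $\le$ each pivot. Let $t$ be largest with position $\ge z_t$ (it exists since $z_0=(1,1)$). If $t<K$, the position is not $\ge z_{t+1}$, so it is $\le z_{t+1}$ and lies in $\Pi_t$. If $t=K$, it is $z_K\in\Pi_{K-1}$. If $K=0$, then $(1,1)=(\bar p,\bar q)$.

(ii) Let $(x,y)$ be a pivot of $\Pi_t$; we show that it is a pivot of $C$. Suppose $(x',y')$ is specified with $x'<x$, $y'>y$. Then $x'<x_{t+1}$, so $y'\le y_{t+1}$ because $z_{t+1}$ is a pivot; and $y'>y_t$, so $x'\ge x_t$ because $z_t$ is. Hence $(x',y')\in\Pi_t$, a contradiction. Suppose $x'>x$, $y'<y$. Then $x'>x_t$ gives $y'\ge y_t$, and $y'<y_{t+1}$ gives $x'\le x_{t+1}$; again a contradiction. So $(x,y)$ is a pivot of $C$ lying coordinatewise between $z_t$ and $z_{t+1}$, which are consecutive in the list. Hence it is one of them. $\square$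

The gain from cutting at pivots is that a nondegenerate piece is thick, in the following sense.

**Lemma 11.** Let $\Pi$ be a nondegenerate piece with $p$ rows, $q$ columns and row sets $[a_x,b_x]$ (relative to $\Pi$).

1. $a_{x+1}<b_x$ for $x<p$, i.e. consecutive rows share at least $2$ columns; likewise consecutive columns share at least $2$ rows.
2. $a_1=a_2=1$ and $b_{p-1}=b_p=q$.
3. $a_{x+2}<b_x$ for $x\le p-2$.
4. Put $\mu_x=\max(a_{x+1},a_x+1)$ for $x<p$. Then $(x,\mu_x-1),(x,\mu_x),(x+1,\mu_x)$ are specified, $\mu_x\le b_x$, $\mu_1=2$, and $\mu_{x+1}\le b_x$ for $x\le p-2$.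

**Proof.** By Lemma 10(ii), the only pivots of $\Pi$ are $(1,1)$ and $(p,q)$.

(1) In a staircase $a_{x+1}\le b_x$. If $a_{x+1}=b_x=y$, then $(x,y)$ and $(x+1,y)$ are specified. They are pivots of $\Pi$: for the first, $b_{x-1}\le b_x=y$ and $a_{x+1}=y$; for the second, $b_x=y$ and $a_{x+2}\ge a_{x+1}=y$. So they are the two corners, forcing $q=y=1$, a contradiction. The column statement is the transpose.

(2) Column $1$ occurs in an initial segment of rows and column $q$ in a final segment. By (1) each has at least $2$ rows.

(3) If $a_{x+2}\ge b_x$, then $(x+1,b_x)$ is specified, since $a_{x+1}\le b_x\le b_{x+1}$, and it is a pivot of $\Pi$ with $1<x+1<p$, a contradiction.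

(4) By (1), $a_x+1\le a_{x+1}+1\le b_x$, so $\mu_x\le b_x$. Since $\mu_x-1\ge a_x$, positions $(x,\mu_x-1)$ and $(x,\mu_x)$ are specified. Since $a_{x+1}\le\mu_x\le b_x\le b_{x+1}$, so is $(x+1,\mu_x)$. By (2), $\mu_1=\max(1,2)=2$. By (3) and (1), $\mu_{x+1}=\max(a_{x+2},a_{x+1}+1)\le b_x$. $\square$

The three positions in item 4 form the hook that appears in (C2). For the second pattern of (3), $\mu_1=\mu_2=2$.

## Interleaved pieces are linearly ordered: the role of (C2)

**Definition.** Let $F$ be a nondegenerate piece with actual rows $r_1<\dots<r_p$ and columns $c_1<\dots<c_q$, and $F'$ one with rows $r'_1<\cdots$ and columns $c'_1<\cdots$. Write $F\prec F'$ if $r_{p-1}<r'_1$ and $c_q<c'_2$.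

So the rows of $F$ except its last precede those of $F'$, and the columns of $F$ precede those of $F'$ except its first. In (10), $F\prec F'$: indeed $r_1=1<2=r_1'$ and $c_2=3<4=c'_2$, although row $3$ of $F$ lies below row $2$ of $F'$ and column $1$ of $F'$ lies to the left of $F$.

**Lemma 12.** Any two distinct nondegenerate pieces $F,F'$ (from the same or different components) satisfy $F\prec F'$ or $F'\prec F$.

**Proof.** **Step 1: same component.** Here the order along the staircase suffices. If $F=\Pi_t$, $F'=\Pi_{t'}$ with $t<t'$, then $r_p\le r'_1$ and $c_q\le c'_1$, so $F\prec F'$.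

**Step 2: what (C2) says for different components.** The rows of the two components are disjoint, so are their columns, and no position in a row of one and a column of the other is specified. Let $F$ have $p$ rows $h_x$, $q$ columns $e_y$, row sets $[a_x,b_x]$ and $\mu_x$ as in Lemma 11. Let $F'$ have $p'$ rows $s_w$, $q'$ columns $d_z$, row sets $[a'_w,b'_w]$ and $\mu'_w$ accordingly. For $x<p$, $w<p'$ we claim
$$s_w<h_x\Rightarrow d_{b'_w}<e_{\mu_x},\qquad h_x<s_w\Rightarrow e_{b_x}<d_{\mu'_w}.\tag{11}$$
Suppose $s_w<h_x$ and $d_{b'_w}>e_{\mu_x}$. Then
$$i=s_w,\quad r=h_x,\quad r'=h_{x+1},\quad c=e_{\mu_x-1},\quad c'=e_{\mu_x},\quad l=d_{b'_w}$$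
violate (C2): $(i,l)$ is specified in $F'$; $(r,c),(r,c'),(r',c')$ are specified by Lemma 11(4); and $(i,c),(i,c'),(r,l),(r',l)$ are mixed, hence unspecified. Equality $d_{b'_w}=e_{\mu_x}$ is impossible. The second implication follows by exchanging roles.

**Step 3: no interleaving of the rows except the last.** We show that the truth of "$s_w<h_x$" is the same for all $x<p$, $w<p'$. Suppose $h_x<s_w<h_{x+1}$ with $x+1<p$, $w<p'$. By (11) and Lemma 11(4),
$$d_{b'_w}<e_{\mu_{x+1}}\le e_{b_x}<d_{\mu'_w}\le d_{b'_w},$$
a contradiction. Symmetrically, $s_w<h_x<s_{w+1}$ with $w+1<p'$, $x<p$ is impossible. So the truth value does not change when $x$ or $w$ moves by one within the range.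

**Step 4: conclusion.** If "$s_w<h_x$" is true for all $x<p$, $w<p'$, then $s_{p'-1}<h_1$, and (11) with $w=p'-1$, $x=1$ gives $d_{q'}=d_{b'_{p'-1}}<e_{\mu_1}=e_2$, using Lemma 11(2) and (4). So $F'\prec F$. If it is false, then $h_{p-1}<s_1$, and (11) with $x=p-1$, $w=1$ gives $e_q=e_{b_{p-1}}<d_{\mu'_1}=d_2$. So $F\prec F'$. $\square$

Since $F\prec F'$ implies $r_1\le r_{p-1}<r'_1$, the nondegenerate pieces of all components have distinct top rows. List them as $F_1,\dots,F_N$ by increasing top row. Then $F_t\prec F_{t'}$ for all $t<t'$. Let $F_t$ have rows $r^t_1<\dots<r^t_{p_t}$ and columns $c^t_1<\dots<c^t_{q_t}$.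

## One chain for all pieces

Let $A\in\mathcal D$. We now build $E(A)$.

**Step b1: complete each piece.** Each $F_t$ is a staircase satisfying (C3). By Lemma 9 we complete the data on it to a positive TN $p_t\times q_t$ matrix, also called $F_t$, continuously in $A$.

**Step b2: the chain matrix.** We glue all pieces corner to corner into one TN matrix. Let $P_1=Q_1=1$, $P_{t+1}=P_t+p_t-1$, $Q_{t+1}=Q_t+q_t-1$. Let $G_1=F_1$, of size $P_2\times Q_2$. Let $G_{t+1}$ be the gluing (Lemma 7 with $\rho=P_{t+1}$, $u=v=Q_{t+1}$) of the $P_{t+1}\times Q_{t+1}$ matrix $G_t$ and a positive multiple of $F_{t+1}$, the multiple making the entries agree at $(P_{t+1},Q_{t+1})$. Let $G=G_N$, and $G=(1)$ if $N=0$. Then $G$ is a positive $P_{N+1}\times Q_{N+1}$ TN matrix, continuous in $A$, and $G[P_t..P_{t+1};Q_t..Q_{t+1}]$ is a positive multiple of $F_t$.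

**Step b3: rank one below and to the left.** We show that for $1\le t\le N+1$
$$G_{xy}=\frac{G_{xQ_t}\,G_{P_ty}}{G_{P_tQ_t}}\qquad(x\ge P_t,\ y\le Q_t).\tag{12}$$
This will allow the last row of a piece to move down and its first column to move left. For $t=1$ we have $y=Q_1$, and for $t=N+1$ we have $x=P_{N+1}$; both are trivial. For $2\le t\le N$ we show by induction on $s$ that (12) holds in $G_s$ for all $t\le s$. The case $s=1$ is trivial. Assume it for $G_s$. In $G_{s+1}$, for $t=s+1$ it holds by (5) if $x>P_{s+1}$, $y<Q_{s+1}$, and trivially if $x=P_{s+1}$ or $y=Q_{s+1}$. For $t\le s$ and $x\le P_{s+1}$ it holds because $G_s$ is the corresponding block of $G_{s+1}$. For $t\le s$, $x>P_{s+1}$ and $y\le Q_t$, we use (5) for row $x$, then (12) for row $P_{s+1}$, then (5) for the entry $(x,Q_t)$, writing $G$ for $G_{s+1}$ (note $Q_t<Q_{s+1}$):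
$$G_{xy}=\frac{G_{xQ_{s+1}}G_{P_{s+1}y}}{G_{P_{s+1}Q_{s+1}}}=\frac{G_{xQ_{s+1}}G_{P_{s+1}Q_t}}{G_{P_{s+1}Q_{s+1}}}\cdot\frac{G_{P_ty}}{G_{P_tQ_t}}=\frac{G_{xQ_t}G_{P_ty}}{G_{P_tQ_t}}.$$

**Step b4: spreading $G$ over all rows and columns.** We decide which row and column of $G$ goes where. Call the rows $r^t_x$ with $x<p_t$ and the columns $c^t_y$ with $y\ge2$ fixed. Since $F_t\prec F_{t'}$ for $t<t'$, every fixed row of $F_t$ precedes every fixed row of $F_{t'}$, and likewise for fixed columns. For $x\in[m]$, $y\in[n]$ define
$$\varphi(x)=1+\#\{\text{fixed rows}<x\},\qquad\psi(y)=1+\#\{\text{fixed columns}\le y\}.$$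
There are $\sum_t(p_t-1)=P_{N+1}-1$ fixed rows and $Q_{N+1}-1$ fixed columns, so $\varphi,\psi$ are nondecreasing with values in $[1,P_{N+1}]$ and $[1,Q_{N+1}]$. Counting gives
$$\varphi(r^t_x)=P_t+x-1\ (x<p_t),\qquad\psi(c^t_y)=Q_t+y-1\ (y\ge2).$$
All fixed rows of $F_1,\dots,F_t$ are $<r^t_{p_t}$, so $\varphi(r^t_{p_t})\ge P_{t+1}$. All fixed columns of $F_{t'}$ with $t'\ge t$ are $>c^t_1$, so $\psi(c^t_1)\le Q_t$.

Let $B_{xy}=G_{\varphi(x)\psi(y)}$. This is a positive $m\times n$ TN matrix, since its lines are lines of $G$ in order, possibly repeated or omitted.

**Step b5: each piece of $B$ is right up to scaling.** The submatrix of $B$ on $F_t$ uses the rows $P_t,\dots,P_{t+1}-1$ and $k:=\varphi(r^t_{p_t})\ge P_{t+1}$ of $G$, and the columns $j:=\psi(c^t_1)\le Q_t$ and $Q_t+1,\dots,Q_{t+1}$. By (12) for $t+1$, row $k$ of $G$ on columns $\le Q_{t+1}$ is a positive multiple of row $P_{t+1}$. By (12) for $t$, column $j$ on rows $\ge P_t$ is a positive multiple of column $Q_t$. So $B$ restricted to $F_t$ equals $D\,G[P_t..P_{t+1};Q_t..Q_{t+1}]\,D'$ with positive diagonal $D,D'$ continuous in $A$, and by Step b2 the same holds with the matrix $F_t$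 in place of the block. Hence for each nondegenerate piece there are positive $\alpha',\beta'$ on its rows and columns, continuous in $A$, with
$$\alpha'_xB_{xy}\beta'_y=A_{xy}\quad\text{at the specified positions of the piece}.\tag{13}$$

Let us see this on (10), which satisfies (C1)–(C3). For two specified positions of different components the other two corners of their rectangle are mixed, hence open, and each component is full, so (C1) holds. In (C2), the hook lies in one component and $(i,l)$ in the other. With hook in $F'$ we would need $c'=4<l$; with hook in $F$ we would need $r=1$, $r'=3$, so $i<1$. Both are impossible. (C3) holds since $8$ positions are open. We get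
$$G=\begin{pmatrix}a&b&bf/e\\c&d&df/e\\cg/e&dg/e&dh/e\end{pmatrix},\qquad (\varphi(1),\dots,\varphi(4))=(1,2,3,3),\quad(\psi(1),\dots,\psi(4))=(1,1,2,3),$$
the fixed rows being $1,2$ and the fixed columns $3,4$. On rows $1,3$, columns $2,3$ the matrix $B$ is $\begin{pmatrix}a&b\\cg/e&dg/e\end{pmatrix}$, which is $F$ with its second row multiplied by $g/e$. On rows $2,4$, columns $1,4$ it is $\begin{pmatrix}c&df/e\\cg/e&dh/e\end{pmatrix}$, which is $F'$ with its columns multiplied by $c/e$ and $d/e$.

## Scaling, and the end of the proof of (b)

**Step b6: scale each component.** For each component we find positive $\alpha_x,\beta_y$ on its rows and columns, continuous in $A$, with $\alpha_xB_{xy}\beta_y=A_{xy}$ at all its specified positions. The point is that consecutive pieces meet only in a pivot, so their scalings can be made compatible. Use the relative coordinates of the component and proceed along $\Pi_0,\Pi_1,\dots$. First choose $\alpha=1$ on its first row, and $\beta$ on its first column so that $z_0$ is matched. Suppose the scalars are defined on rows $\le x_t$ and columns $\le y_t$, matching all specified positions in $\Pi_0,\dots,\Pi_{t-1}$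 and $z_t$.

* If $\Pi_t$ lies in the one row $x_t$, put $\beta_y=A_{x_ty}/(\alpha_{x_t}B_{x_ty})$ for $y_t<y\le y_{t+1}$. If it lies in the one column $y_t$, put $\alpha_x=A_{xy_t}/(B_{xy_t}\beta_{y_t})$ for $x_t<x\le x_{t+1}$.
* If $\Pi_t$ is nondegenerate, take $\alpha',\beta'$ from (13) and replace $(\alpha',\beta')$ by $(\kappa\alpha',\kappa^{-1}\beta')$ with $\kappa>0$ such that $\alpha'_{x_t}=\alpha_{x_t}$. Both systems match $A$ at $z_t$, so $\beta'_{y_t}=\beta_{y_t}$. Since $\Pi_t$ shares only row $x_t$ and column $y_t$ with what is already scaled, this extends $\alpha,\beta$.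

All these scalars are continuous in $A$. After the last piece all rows and columns of the component are scaled. By Lemma 10(i) each specified position lies in a piece, or is $z_0$ if $K=0$; so all are matched.

**Step b7: assemble.** We combine the components. They have disjoint rows and disjoint columns, so the scalings do not interfere; give all rows and columns that lie in no component the scalar $1$. Then
$$E(A)=(\alpha_xB_{xy}\beta_y)$$
is TN, because $B$ is TN and the scalars are positive. It is continuous in $A\in\mathcal D$, and $\pi(E(A))=A$. By Lemma 3, $S$ is TP-completable. This proves part (b). $\square$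

For (10) the recipe gives $\alpha_3=e/g$, $\beta_1=e/c$, $\beta_4=e/d$ and all other scalars $1$, hence
$$E(A)=\begin{pmatrix}ae/c&a&b&bf/d\\e&c&d&f\\e&c&d&eh/g\\g&cg/e&dg/e&h\end{pmatrix}.$$
One sees the given entries in their places. Row $4$ is $g/e$ times row $3$, so the matrix is singular: it is a TN completion, and Lemma 3 does the rest.

A second example shows that (C1)–(C3) are not necessary for TP-completability. Consider
$$\begin{pmatrix}?&a&b\\?&c&d\\e&?&?\end{pmatrix}.$$
It satisfies (C1): each antidiagonal pair involving position $(3,1)$ has both diagonal positions open, and the other component is a full block. In (C2) one would need $(i,r,r')=(1,2,3)$, $c=1$ and $(2,1)\in S$, which is false; (C3) is void. The only nondegenerate piece is the $2\times2$ block, the fixed row is $1$, the fixed column is $3$, and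
$$E(A)=\begin{pmatrix}ae/c&a&b\\e&c&d\\e&c&d\end{pmatrix}.$$
So this pattern is TP-completable, and hence so is its rotation $\begin{pmatrix}?&?&*\\ *&*&?\\ *&*&?\end{pmatrix}$. But the rotation violates (C2), and by (a) it is not TN-completable.

**Step b8: the conjecture.** We put (a) and (b) together. If $S$ is TN-completable, then the hypothesis of (a) holds, so (C1)–(C3) hold, and by (b) $S$ is TP-completable. This completes the proof of Theorem 1. $\blacksquare$
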